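# When $e_1X(w)$ is a product of inverse affine roots, the Schubert variety is smooth in every characteristic

## 1. Smoothness read off from one rational function

Throughout, $k$ is an algebraically closed field of characteristic $p>0$. Let $G^\flat$ be a connected reductive group over $k((u))$ which splits over a tamely ramified extension of $k((u))$, with $p\nmid|\pi_1(G^\flat_{\rm der})|$, and let $I^\flat\subset G^\flat(k((u)))$ be an Iwahori subgroup. Let $\tilde W=W_{\rm af}\rtimes\Omega$ be the Iwahori–Weyl group, with $\Omega$ its elements of length zero, $\le$ the Bruhat order and $l$ the length. Let $\Phi_{\rm af}^+$ be the set of positive affine roots, $s_\alpha$ the reflection attached to $\alpha\in\Phi^+_{\rm af}$, and $\alpha_0,\alpha_1,\dots$ the simple affine roots. Let $Q$ be the quotient field of the symmetric algebra over $\mathbb Q$ of the lattice spanned by the simple affine roots; $\tilde W$ acts on $Q$ through its action on affine roots. For $w\in W_{\rm af}$, a reduced expression $w=s_{\alpha_1}\cdots s_{\alpha_l}$ in simple reflections, and $x\le w$, put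
$$e_xX(w)=\sum_{(s_1,\dots,s_l)}\ \prod_{j=1}^l \big(s_1\cdots s_j(\alpha_j)\big)^{-1}\in Q, \tag{1}$$
where the sum runs over the sequences with $s_j\in\{1,s_{\alpha_j}\}$ for all $j$ and $s_1\cdots s_l=x$. It is known that $e_xX(w)$ does not depend on the reduced expression.

**Theorem A.** Let $k,p,G^\flat,I^\flat$ be as above and $w\in W_{\rm af}$. If
$$e_1X(w)=\prod_{\alpha\in\Phi^+_{\rm af},\ s_\alpha\le w}\alpha^{-1}, \tag{2}$$
then the Schubert variety $\overline{I^\flat wI^\flat/I^\flat}$ is smooth.

The left side of (2) is a finite sum over subwords of a reduced word that multiply to $1$. The right side needs only the list of reflections below $w$. Both are computed in characteristic $0$ from the affine root system, while the conclusion concerns a variety over $k$.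

The question comes from X. He, G. Pappas and M. Rapoport, "Good and semi-stable reductions of Shimura varieties", arXiv:1804.09615 (2018). Over $\mathbb C$, Kumar's criterion gives a necessary and sufficient condition, in terms of $e_1X(w)$, for the Schubert variety to be singular. In positive characteristic one has the implication that if (2) fails, then $\overline{I^\flat wI^\flat/I^\flat}$ is singular. The question is whether (2) implies smoothness; Theorem A says yes. The method gives more. For $x\le w$ in $W_{\rm af}$ put
$$R(x,w)=\{\beta\in\Phi^+_{\rm af}: s_\beta x\le w\}.$$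

**Theorem B.** Let $k,p,G^\flat$ be as above, $x\le w$ in $W_{\rm af}$, and $X(w)=\overline{I^\flat wI^\flat/I^\flat}$.

1. $|R(x,w)|\ge l(w)$.
2. If $|R(x,w)|=l(w)$, then $e_xX(w)=(-1)^{l(x)}\,d\prod_{\beta\in R(x,w)}\beta^{-1}$ in $Q$, where $d=d(x,w)$ is the degree of a finite surjective morphism, equivariant under the torus $\mathbb T$ of Section 4, from an affine open neighbourhood of $x$ in $X(w)$ to $\mathbb A^{l(w)}$.
3. $X(w)$ is smooth at $x$ $\iff$ $e_xX(w)=(-1)^{l(x)}\prod_{\beta\in R(x,w)}\beta^{-1}$ $\iff$ $|R(x,w)|=l(w)$ and $d(x,w)=1$.

In particular the singular locus of $X(w)$ depends only on $w$ and the affine root system, not on $k$ or $p$.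

**Corollary C.** Let $P_J\supset I^\flat$ be a parahoric with finite Weyl group $W_J$, and let $w\in W_{\rm af}$ be the longest element of $wW_J$. Then $\overline{I^\flat wP_J/P_J}$ is smooth if and only if $e_1X(w)=\prod_{s_\alpha\le w}\alpha^{-1}$.

## 2. Words of length at most three

**One letter.** For $w=s_{\alpha_i}$ the only sequence with product $1$ is $(1)$, so $e_1X(w)=\alpha_i^{-1}$. The only reflection $\le w$ is $s_{\alpha_i}$, so (2) holds. The variety is $\mathbb P^1$.

**Two letters.** Take $SL_2$, with simple affine roots $\alpha_1=a$ and $\alpha_0=-a+\delta$, and $w=s_1s_0$. Only $(1,1)$ multiplies to $1$, so $e_1X(w)=\alpha_1^{-1}\alpha_0^{-1}$. The reflections below $w$ are $s_0,s_1$. Again (2) holds.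

**Three letters, SL$_3$.** Take $w=s_1s_2s_1$ with $s_1s_2$ of order $3$. The sequences with product $1$ are $(1,1,1)$, contributing $\alpha_1^{-1}\alpha_2^{-1}\alpha_1^{-1}$, and $(s_1,1,s_1)$, contributing
$$\big(s_1\alpha_1\big)^{-1}\big(s_1\alpha_2\big)^{-1}\big(s_1s_1\alpha_1\big)^{-1}=-\frac1{\alpha_1^2(\alpha_1+\alpha_2)}.$$
Hence
$$e_1X(w)=\frac1{\alpha_1^2\alpha_2}-\frac1{\alpha_1^2(\alpha_1+\alpha_2)}=\frac1{\alpha_1\alpha_2(\alpha_1+\alpha_2)}.$$
The reflections below $w$ are $s_1,s_2,s_1s_2s_1=s_{\alpha_1+\alpha_2}$, so (2) holds. The variety is the flag variety of $SL_3$.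

**Three letters, SL$_2$.** Take $w=s_1s_0s_1$; now $s_1\alpha_0=\alpha_0+2\alpha_1$. The same two sequences give
$$e_1X(w)=\frac1{\alpha_1^2\alpha_0}-\frac1{\alpha_1^2(\alpha_0+2\alpha_1)}=\frac{2}{\alpha_0\alpha_1(\alpha_0+2\alpha_1)}. \tag{3}$$
The reflections below $w$ are $s_0$, $s_1$ and $s_1s_0s_1=s_{\alpha_0+2\alpha_1}$, so the right side of (2) is the same fraction with numerator $1$. The degrees agree, and the constant is $2$ instead of $1$. We shall see where this $2$ comes from.

## 3. Tangent lines of torus-stable curves, and what they miss

There is a torus $\mathbb T$ acting on everything: a torus of $G^\flat$ together with the rotation $u\mapsto cu$ (suitably normalized). Write $e$ for the base point. We shall find that the $\mathbb T$-stable curves in $X(w)$ through $e$ are indexed by the $\alpha\in\Phi_{\rm af}^+$ with $s_\alpha\le w$, each smooth at $e$ with tangent line of weight $-\alpha$. A natural plan is therefore to compare degrees in (2), conclude that there are exactly $l(w)=\dim X(w)$ such curves, note that their tangent lines span an $l(w)$-dimensional subspace of $T_eX(w)$, and hope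 that it is all of $T_eX(w)$.

The hope fails for $w=s_1s_0s_1$ in $SL_2$, where there are $3=l(w)$ curves. Let us look at it by hand. Let $P_1\supset I^\flat$ be the parahoric $SL_2(k[[u]])$ and let $\bar X$ be the closure of $I^\flat s_1s_0P_1/P_1$ in the affine Grassmannian $LSL_2/L^+SL_2$. It consists of the base point and of the $2$-dimensional $P_1$-orbit of $\mathrm{diag}(u^{-1},u)$. The preimage of $\bar X$ in the affine flag variety is $X(w)$, with fibres $P_1/I^\flat\cong\mathbb P^1$. The matrices congruent to $1$ modulo $u^{-1}$ in $SL_2(k[u^{-1}])$ form an open chart at the base point (a standard fact). In this chart consider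
$$\mathcal N=\Big\{1+u^{-1}\begin{pmatrix}x&y\\z&-x\end{pmatrix}:\ x^2+yz=0\Big\}.$$
These matrices have determinant $1-u^{-2}(x^2+yz)=1$. If $(x,y,z)\ne0$ the smallest order of an entry is $-1$, so the elementary divisors are $u^{-1},u$ and the point lies in $\bar X$. So $\mathcal N$ is a closed integral surface (the polynomial $x^2+yz$ is irreducible in every characteristic) inside the irreducible surface $\bar X\cap(\text{chart})$, and the two are equal.

The coordinate directions $y,z,x$ have tangent weights $a-\delta=-\alpha_0$, $-a-\delta=-(\alpha_0+2\alpha_1)$ and $-\delta$. The torus-stable curves through the origin of $\mathcal N$ are the $y$-axis and the $z$-axis. The tangent space is $3$-dimensional, and its line of weight $-\delta$ is tangent to no torus-stable curve. So counting curves cannot prove smoothness.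

But the two axes still do something: the projection $(x,y,z)\mapsto(y,z)$ from $\mathcal N$ onto the plane they span is finite, because $x^2=-yz$, and its degree is $2$. This is the constant in (3). For $p=2$ the projection is even bijective, since $x$ is determined by $x^2=yz$; but it still has degree $2$ as a map of varieties.

This suggests what to prove. If the number of curves equals the dimension, then the coordinates on the curves, extended to functions near $e$, should give a finite map $f$ from a neighbourhood of $e$ to an affine space, and $e_1X(w)=d\prod\alpha^{-1}$ with $d=\deg f$. Under (2) we get $d=1$, and a finite birational map onto the normal variety $\mathbb A^n$ is an isomorphism. Nowhere does the characteristic, or separability of $f$, enter. The remaining sections carry this out.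

## 4. The torus with rotation, and the affine roots as its characters

Write $F=k((u))$, $G=G^\flat$, $I=I^\flat$ (also for the positive loop group $L^+I\subset LG$), $\mathrm{Fl}=LG/L^+I$, $e\in\mathrm{Fl}$ the base point, $C(z)=I\dot zI/I$ and $X(z)=\overline{C(z)}$ with the reduced structure.

**Step 1: a split model with a pinned automorphism.** The purpose is to make $LG$ explicit enough to see a rotation action. The field $F$ has cohomological dimension $\le1$, so $H^1(F,G_{\rm ad})=0$ (Steinberg; Borel–Springer for imperfect $F$), and $G$ is quasi-split. It splits over some $F'=k((u'))$ with $u'^{\,r}=u$, $p\nmid r$, and $\mathrm{Gal}(F'/F)=\langle\gamma\rangle$, $\gamma(u')=\zeta u'$, $\zeta$ a primitive $r$-th root of unity. Choose a Borel subgroup over $F$ and a maximal torus of it over $F$ that splits over $F'$. The Galois group permutes the simple root spaces, and by Hilbert 90 we may choose basis vectors of them that are permuted as well. This is a Galois-stable pinning. Hence there are a split group $H$ over $k$ with pinning $(T_H,B_H,\{X_\beta\}_{\beta\ \text{simple}})$ and an automorphism $\mu$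 of the pinned group with $\mu^r=1$ such that
$$LG(R)=\{g\in H(R((u')))\ :\ \mu(\gamma(g))=g\}.$$
Let $S_0=(T_H^\mu)^\circ$. Then $S=S_0\otimes F$ is a maximal split torus of $G$; put $T=Z_G(S)$.

**Step 2: the torus $\mathbb T$.** For $c\in R^\times$ the substitution $\rho_c:u'\mapsto cu'$ commutes with $\gamma$ and with the constant automorphism $\mu$. So $\mathbb G_m$ acts on $LG$ by rotations, fixing $S_0\subset LG$ pointwise. Put
$$\mathbb T=S_0\times\mathbb G_m\subset LG\rtimes\mathbb G_m,\qquad X^*(\mathbb T)=X^*(S_0)\oplus\mathbb Z\delta,$$
with $\delta$ the projection to $\mathbb G_m$. We identify the character $a+n\delta$ with the affine function $a+n/r$ on the apartment $X_*(S_0)\otimes\mathbb R$.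

**Step 3: affine roots and the eigenvalues of $\mu$.** The purpose is to say exactly which affine functions are affine roots, and with which multiplicity. Let $v$ be the valuation on $F'$ with $v(u')=1/r$. For a root $a$ of $(G,S)$ let $U_a(F)$ be the group of $\mu\gamma$-fixed points in the group generated by the root groups $U_\beta(F')$ of $H$ with $\beta|_{S_0}\in\{a,2a\}$; so $U_{2a}(F)\subset U_a(F)$ if $2a$ is a root, and we put $U_{2a}(F)=1$ otherwise. For $\psi=a+b$, $b\in\mathbb R$, let $U_\psi\subset U_a(F)$ be the subgroup of elements whose coordinates at the $\beta$ with $\beta|_{S_0}=a$ have valuation $\ge b$, and at the $\beta$ with $\beta|_{S_0}=2a$ have valuation $\ge2b$. Put $U_{\psi+}=\bigcup_{\varepsilon>0}U_{\psi+\varepsilon}$.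

**Definition.** The function $\psi=a+b$ is an *affine root* if $U_\psi\not\subset U_{\psi+}\cdot U_{2a}(F)$. The set of affine roots is $\Phi_{\rm af}$.

The factor $U_{2a}(F)$ matters: a jump of the filtration of $U_a(F)$ that comes only from $U_{2a}(F)$ is counted as an affine root with gradient $2a$, not with gradient $a$.

Put $\mathfrak h_a=\bigoplus_{\beta|_{S_0}=a}\mathfrak h_\beta\subset\operatorname{Lie}H$. We claim: *$\psi=a+b$ is an affine root if and only if $b=n/r$ with $n\in\mathbb Z$ and $\zeta^{-n}$ is an eigenvalue of $\mu$ on $\mathfrak h_a$.* Let $m=\lceil rb\rceil$. Over $F'$, the elements with the two valuation conditions form a group, an extension of $\mathfrak h_a\otimes u'^mk[[u']]$ by the central subgroup $K=\mathfrak h_{2a}\otimes u'^{\lceil 2rb\rceil}k[[u']]$. The group $\langle\mu\gamma\rangle$, of order dividing $r$, acts $k$-linearly on $K$. As $r$ is invertible in $k$, $H^1(\langle\mu\gamma\rangle,K)=0$. Taking invariants,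
$$U_\psi/(U_\psi\cap U_{2a}(F))\cong(\mathfrak h_a\otimes u'^mk[[u']])^{\mu\gamma}.$$
A vector $Xu'^n$ is fixed by $\mu\gamma$ iff $\zeta^n\mu(X)=X$. So the right side shrinks when $b$ is replaced by $b+\varepsilon$ for all $\varepsilon>0$ iff $rb=m$ and $\zeta^{-m}$ is an eigenvalue of $\mu$ on $\mathfrak h_a$. This is the claim. The torus $\mathbb T$ acts on $Xu'^n$, $X\in\mathfrak h_a$, by the character $a+n\delta$, which is the one identified with $\psi$.

**Step 4: distinct positive affine roots are not proportional.** This is used throughout: it makes torus-stable curves in cells isolated. We compute $\mu$ on $\mathfrak h_a$. Recall that the relative Weyl group is $W_H^\mu$, whose elements have representatives in $N_H(T_H)(k)^\mu$ (Tits lifts from the pinning). Conjugation by these commutes with $\mu$, so the eigenvalues of $\mu$ on $\mathfrak h_a$ depend only on the $W_H^\mu$-orbit of $a$. Every root of $(G,S)$ that is not twice a root is conjugate to the restriction of a simple root. So let $a$ be the restriction of a simple root and $J$ the set of simple roots restricting to $a$. Restriction to $S_0$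 amounts to averaging over $\mu$-orbits, so restrictions of simple roots from different orbits are linearly independent. Hence $J$ is one $\mu$-orbit, and every root of $H$ whose restriction is a positive multiple of $a$ is a combination of elements of $J$. The connected components of the Dynkin diagram $J$ are permuted transitively, and the stabilizer of a component acts transitively on its vertices. A component is a tree all of whose vertices have the same valency. A tree with at least two vertices has a leaf, so all valencies are $1$, and the component is one vertex or two vertices joined by an edge, which the symmetry forces to be of type $A_2$.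

*Case $A_1^m$*, $m=|J|$. Only $J$ restricts to a positive multiple of $a$. Since $\mu$ fixes the pinning, it permutes the basis $X_\beta$, $\beta\in J$, of $\mathfrak h_a$ in one cycle of length $m$, where $m\mid r$. Its eigenvalues are the solutions of $t^m=1$, each of multiplicity one. The affine roots with gradient $a$ are $a+n\delta$, $n\in\frac rm\mathbb Z$.

*Case $A_2^{m'}$*, $|J|=2m'$. The stabilizer of a component $\{\beta',\beta''\}$ is generated by $\mu^{m'}$, and $\mu^{m'}\beta'=\beta''$. As before, $\mu$ permutes the $X_\beta$, $\beta\in J$, in one cycle of length $2m'\mid r$. In particular $r$ is even and $p\neq2$, and the eigenvalues on $\mathfrak h_a$ are the solutions of $t^{2m'}=1$, each with multiplicity one. The roots restricting to $2a$ are the $m'$ translates of $\beta'+\beta''$, and $\mathfrak h_{2a}$ is spanned by the vectors $\mu^i[X_{\beta'},X_{\beta''}]\ne0$, $0\le i<m'$. Since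
$$\mu^{m'}[X_{\beta'},X_{\beta''}]=[X_{\beta''},X_{\beta'}]=-[X_{\beta'},X_{\beta''}],$$
$\mu^{m'}$ acts as $-1$, and the eigenvalues on $\mathfrak h_{2a}$ are the solutions of $t^{m'}=-1$, each with multiplicity one. With $-1=\zeta^{r/2}$ we find the affine roots
$$a+n\delta,\ n\in\tfrac r{2m'}\mathbb Z,\qquad\text{and}\qquad 2a+n\delta,\ n\in\tfrac r{2m'}(2\mathbb Z+1). \tag{4}$$
No member of the second family is twice a member of the first.

Now let $\psi,\psi'$ be affine roots, both positive on some alcove, and proportional: $\psi'=c\psi$, $c>0$. Comparing gradients, $c\in\{\frac12,1,2\}$. The cases $c=2,\frac12$ are excluded by (4) (and cannot occur in the case $A_1^m$). So $\psi'=\psi$. In particular each affine reflection is $s_\alpha$ for a unique $\alpha\in\Phi_{\rm af}^+$.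

One more consequence: if $\psi=a+n/r$ is an affine root, then $2\psi$ is not, so $U_\psi\cap U_{2a}(F)\subset U_{\psi+}$. Hence $U_\psi/U_{\psi+}$ is a line, on which $\mathbb T$ acts by the character $\psi$.

**Example (ramified $SU_3$).** Let $p\ne2$, $H=SL_3$, $r=2$ and $\mu$ the pinned involution. Then $S_0=\{\mathrm{diag}(s,1,s^{-1})\}$, with relative roots $\pm a,\pm2a$, and $m'=1$. By (4) the affine roots are $\pm a+n\delta$ ($n\in\mathbb Z$) and $\pm2a+n\delta$ ($n$ odd), where $\delta$ is the constant function $\frac12$. On the alcove $0<a<\frac14$ the simple affine roots are $a$ and $-2a+\frac12$. The filtration of $U_a(F)$ also jumps at $a+\frac14$: the groups $U_{a+1/4}$ and $U_{(a+1/4)+}$ differ, but only in the coordinate at $2a$. So $a+\frac14$ is not an affine root, while $2a+\frac12$ is.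

**Step 5: the Iwahori subgroup is $\mathbb T$-stable.** All Iwahori subgroups are conjugate, so we may assume that $I$ belongs to an alcove $\mathbf a$ of the apartment of $S$; positivity of affine roots means positivity on $\mathbf a$. Then $I(k)$ is generated by $T(F)_1=\{t\in T_H(k[[u']]):\mu\gamma(t)=t,\ t\bmod u'\in S_0(k)\}$ and the $U_\psi$ with $\psi\in\Phi_{\rm af}^+$. Rotation multiplies the coefficient of $u'^n$ by $c^n$, so it preserves valuations of coordinates and residues mod $u'$, and $S_0\subset T(F)_1$ normalizes each $U_\psi$. So $I(k)$ is $\mathbb T(k)$-stable. Now $L^+I$ is a closed subscheme of $LG$ and a limit of smooth groups whose transition maps are surjective on $k$-points. A function on $\mathbb T\times L^+I$ comes from a finite level, and if it vanishes on all $k$-points it vanishes on all $k$-points of that level, hence is $0$. So $\mathbb T\times L^+I$ is reduced with dense $k$-points, and the action map $\mathbb T\times L^+I\to LG$ factors through the closed subscheme $L^+I$. Thus $\mathbb T$ acts on $\mathrm{Fl}$ and fixes $e$. The same argument applies to the parahorics containing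 $I$.

Choose a rational point $x_0\in\mathbf a$. For a suitable $N>0$, $\lambda=N(x_0,1/r)$ lies in $X_*(\mathbb T)$, and $\langle\alpha,\lambda\rangle=N\alpha(x_0)$. So
$$\langle\alpha,\lambda\rangle>0\quad\text{for all }\alpha\in\Phi_{\rm af}^+. \tag{5}$$

Two standard facts on $W_{\rm af}$: every affine root is $W_{\rm af}$-conjugate to a simple one (its wall bounds an alcove $v\mathbf a$, so $v^{-1}$ takes it to $\pm$ a simple root, by Step 4, and $s_i\alpha_i=-\alpha_i$). And for a reduced word $z=s_1\cdots s_l$, $s_j=s_{\alpha_j}$, the set
$$\mathrm{Inv}(z)=\{\beta>0:z^{-1}\beta<0\}=\{\beta_j=s_1\cdots s_{j-1}\alpha_j\}$$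
has $l(z)$ elements.

**Step 6: Weyl group representatives normalize $\mathbb T$.** We want to translate $\mathbb T$-stable curves by elements of $W_{\rm af}$. With $N$ the normalizer of $S$, each $w\in\tilde W=N(F)/T(F)_1$ has a representative $\dot w=t_\nu n_v$ with $n_v\in N_H(T_H)(k)^\mu$ a Tits lift and
$$t_\nu=\prod_{i=0}^{r-1}(\mu^i\nu)(\zeta^iu'),\qquad \nu\in X_*(T_H),$$
the norm of $\nu(u')$. Indeed $N(F)/T(F)=W_H^\mu$, and under the Kottwitz isomorphism $T(F)/T(F)_1\cong X_*(T)_\Gamma$ the element $t_\nu$ maps to $[\nu]$ up to a sign convention. Now $\rho_c(t_\nu)=\big(\sum_i\mu^i\nu\big)(c)\,t_\nu$ with $\sum_i\mu^i\nu\in X_*(S_0)$, and $t_\nu$ commutes with $S_0$. The element $n_v$ is rotation-fixed, and conjugation by it commutes with $\mu$ on $T_H$, so it normalizes $S_0$. Hence $\dot w$ normalizes $\mathbb T$ in $LG\rtimes\mathbb G_m$. Let $w$ act on characters by $w\chi=\chi\circ\mathrm{Ad}(\dot w)^{-1}$. Since $\dot wU_\psi\dot w^{-1}=U_{w\psi}$, this is the given action on affine roots. In particular $\dot we$ is $\mathbb T$-fixed; we write $w$ for this point. If $\mathbb T$ acts on a tangent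 line at a fixed point $q$ by $\chi$, it acts on the translate by $\dot w$ of that line, at $\dot wq$, by $w\chi$.

**Passing from $Q$ to characters.** The simple affine roots are independent generators of the lattice defining $Q$, but when $W_{\rm af}$ has several irreducible components their characters may be dependent. Sending simple affine roots to their characters defines a ring homomorphism, from fractions in $Q$ whose denominators are products of affine roots, to $\operatorname{Frac}\operatorname{Sym}(X^*(\mathbb T)_{\mathbb Q})$; it is well defined because affine roots have nonzero characters by (5). It is compatible with the action of $W_{\rm af}$ on affine roots. On the span of the simple affine roots of one irreducible component it is injective, since these are linearly independent affine functions.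

**Sign convention.** A function $f$ has weight $\chi$ if $f(ty)=\chi(t)^{-1}f(y)$. So the coordinate on a line with tangent weight $\tau$ has weight $-\tau$.

## 5. Published inputs, and the weights of Demazure varieties

We use the following.

* **(F1)** $\mathrm{Fl}$ is ind-projective, and under our hypotheses ($G$ tame, $p\nmid|\pi_1(G_{\rm der})|$) all Schubert varieties are normal: Pappas–Rapoport, *Twisted loop groups and their affine flag varieties*, Adv. Math. 219 (2008), Thms. 1.4 and 8.4.
* **(F2)** (Bruhat–Tits; Pappas–Rapoport §8.) $X(w)=\bigsqcup_{x\le w}C(x)$ and $C(z)\cong\mathbb A^{l(z)}$. For a simple affine root $\alpha_i$ with parahoric $P_i\supset I$, $P_i/I\cong\mathbb P^1$ is the flag variety of the reductive quotient of $P_i$, whose roots are $\pm\alpha_i$; its $\mathbb T$-fixed points are $1,s_i$, and its tangent weight at $1$ is $-\alpha_i$ (the line $U_{-\alpha_i}/U_{-\alpha_i+}$). For a reduced word of $w$ the map $\pi:Z=P_{\alpha_1}\times^I\cdots\times^IP_{\alpha_l}/I\to X(w)$ is proper and surjective, and is an isomorphism over $C(w)$; moreover $\pi^{-1}(C(w))$ is the locus where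 no $p_j$ lies in $I$.
* **(F3)** Fixed schemes of tori on smooth schemes are smooth, with tangent space the invariants (Iversen, Invent. Math. 16 (1972)).
* **(F4)** On a projective normal variety with torus action, some power of an ample line bundle is linearizable (Mumford, GIT, Cor. 1.6; Sumihiro).
* **(F5)** Localization in equivariant Chow groups, in any characteristic (Edidin–Graham, Amer. J. Math. 120 (1998), Thm. 2; Brion, Transform. Groups 2 (1997)). If $Z$ is smooth projective with finitely many $\mathbb T$-fixed points $q$, all isolated, then in $A_*^{\mathbb T}(Z)$, with $\mathbb Q$-coefficients and nonzero characters inverted,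
$$[Z]=\sum_q\Big(\prod_j\tau_j(q)\Big)^{-1}i_{q*}[q],$$
where the $\tau_j(q)$ are the weights of $T_qZ$.

We also use the product rule $IyI\cdot IzI\subset\bigcup_{y'\le y}Iy'zI$ for $y,z\in W_{\rm af}$, which follows from $Is_iI\cdot IzI\subset IzI\cup Is_izI$. In particular $IW_{\rm af}I$ is a group.

**Weights of $Z$.** The purpose is to recognize the summands of (1) as products of inverse tangent weights. By (F2) and Step 6, the tangent weight of $P_i/I$ at $s_i$ is $s_i(-\alpha_i)=\alpha_i$. So at $\varepsilon\in\{1,s_i\}$ the tangent weight is $-\varepsilon\alpha_i$. Since $I$ and $P_i$ are rotation-stable, put $\mathbf I=I\rtimes\mathbb G_m$, $\mathbf P_i=P_i\rtimes\mathbb G_m$; then $\mathbf P_i/\mathbf I=P_i/I$ and $Z=\mathbf P_{\alpha_1}\times^{\mathbf I}\cdots\times^{\mathbf I}\mathbf P_{\alpha_l}/\mathbf I$. The torus $\mathbb T\subset\mathbf I$ acts by left multiplication and $\pi$ is equivariant. $Z$ is an iterated $\mathbb P^1$-bundle, smooth and projective. For $n=\varepsilon_1\cdots\varepsilon_{j-1}$ with $\varepsilon_i\in\{1,\dot s_i\}$ and $t\in\mathbb T$ we have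
$$t[\varepsilon_1,\dots,\varepsilon_{j-1},p]=[\varepsilon_1,\dots,\varepsilon_{j-1},(n^{-1}tn)p].$$
So the fixed points are the $q=[\varepsilon_1,\dots,\varepsilon_l]$, and the $j$-th tangent weight at $q$ is $n$ applied to $-\varepsilon_j\alpha_j$:
$$\tau_j(q)=-\varepsilon_1\cdots\varepsilon_j(\alpha_j),\qquad\pi(q)=\varepsilon_1\cdots\varepsilon_l. \tag{6}$$
These weights are nonzero, so the fixed points are isolated.

## 6. Cells are linear, and the curves through $e$ are the $C_\alpha$ with $s_\alpha\le w$

**Lemma 1.** Let $z\in W_{\rm af}$. Then $C(z)$ is $\mathbb T$-equivariantly isomorphic to $\bigoplus_{\beta\in\mathrm{Inv}(z)}k_\beta$, with $z$ as origin. In particular $\lim_{c\to0}\lambda(c)y=z$ for $y\in C(z)$. For $w\in W_{\rm af}$ the $\lambda$-fixed points of $X(w)$ are the $x\le w$, and they are also its $\mathbb T$-fixed points.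

*Proof.* Take (6) with all $\varepsilon_j=\dot s_j$: then $\tau_j=-s_1\cdots s_j\alpha_j=s_1\cdots s_{j-1}\alpha_j=\beta_j$. Since $\pi$ is an isomorphism over $C(z)$, $C(z)$ is smooth, affine and irreducible and $T_zC(z)$ has the weights $\beta\in\mathrm{Inv}(z)$, all $\lambda$-positive. Let $\mathfrak m$ be the maximal ideal of $z$ in $k[C(z)]$. The $\lambda$-weights on $\mathfrak m^s/\mathfrak m^{s+1}$ are negative for $s\ge1$. Let $f$ be a $\lambda$-eigenfunction of weight $\ge0$. Then $f-f(z)$ is an eigenfunction of the same weight (if the weight is nonzero, $f(z)=0$ because $z$ is fixed). It lies in $\mathfrak m$, and successively its image in every $\mathfrak m^s/\mathfrak m^{s+1}$ is $0$. By Krull's intersection theorem it vanishes. So $k[C(z)]$ is graded by weights $\le0$ with degree-$0$ part $k$, and $\mathfrak m$ is the part of negative weight. Lift a $\mathbb T$-eigenbasis of $\mathfrak m/\mathfrak m^2$ to eigenfunctions in $\mathfrak m$. By graded Nakayama they generate the algebra, so we get a surjection from a polynomial ring of dimension $l(z)$ onto a domain of dimension $l(z)$. It is an isomorphism.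 The coordinates then scale under $\lambda(c)$ by positive powers of $c$, which gives the limit. The only $\lambda$-fixed point of $C(x)$ is $x$, and it is $\mathbb T$-fixed; with $X(w)=\bigsqcup_{x\le w}C(x)$ the last claim follows. $\square$

For $\beta\in\mathrm{Inv}(z)$ let $L_{z,\beta}\cong\mathbb A^1$ be the $\beta$-axis of $C(z)$. The dimension of the $\mathbb T$-orbit of a point of $C(z)$ is the rank of the set of weights of its nonzero coordinates. By Step 4 these weights are pairwise non-proportional, so every one-dimensional $\mathbb T$-orbit in $C(z)$ is an axis minus the origin.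

**Lemma 2.** For $z\in W_{\rm af}$ and $\beta\in\mathrm{Inv}(z)$ the closure of $L_{z,\beta}$ is $L_{z,\beta}\sqcup\{s_\beta z\}$. It is a smooth curve isomorphic to $\mathbb P^1$, with tangent weight $\beta$ at $z$ and $-\beta$ at $s_\beta z$.

*Proof.* **Step (i): one extra point.** Let $C$ be the closure, a complete irreducible curve. $L_{z,\beta}$ is closed in $C(z)$, so $C\cap C(z)=L_{z,\beta}$ is open in $C$. The normalization of $C$ is a smooth complete curve containing $\mathbb A^1$ as an open subset, so it is $\mathbb P^1$, and $C\setminus L_{z,\beta}$ is the image of one point. So $C=L_{z,\beta}\sqcup\{q\}$.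

**Step (ii): reduction to a simple weight.** The aim is to move $C$ to a place where a rank-one parahoric acts. Choose $v\in W_{\rm af}$ with $v^{-1}\beta=\alpha_i$ simple. Put $y=v^{-1}z$ and $C'=\dot v^{-1}C=\dot v^{-1}L_{z,\beta}\sqcup\{q'\}$. The line $\dot v^{-1}L_{z,\beta}$ is $\mathbb T$-stable with origin $y$ and weight $v^{-1}\beta=\alpha_i$, so $\lambda(c)$ contracts it to $y$ as $c\to0$. Its points lie in cells $C(y'')$ with $y''\in W_{\rm af}$, as $IW_{\rm af}I$ is a group. By Lemma 1 the limit of a point of $C(y'')$ is $y''$, so the line lies in $C(y)$. Minus its origin it is a one-dimensional orbit with stabilizer $\ker\alpha_i$. So it is an axis whose weight is a positive affine root proportional to $\alpha_i$, i.e. $\alpha_i$ itself. Hence $\dot v^{-1}L_{z,\beta}=L_{y,\alpha_i}$ and $\alpha_i\in\mathrm{Inv}(y)$. So $y':=s_iy<y$ and $\alpha_i\notin\mathrm{Inv}(y')$.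

**Step (iii): a smooth open set containing $y$ and $y'$.** Let $O=C(y)\sqcup C(y')$. Since $s_iy'>y'$, this is $P_iy'e$. It is open in $X(y)$: the complement is the union of the $X(x)$ with $x<y$, $x\neq y'$, because such an $x$ has $l(x)\le l(y')$ and so $y'\not\le x$. Let $E=P_i\times^IC(y')$ and $m:E\to O$ the multiplication map, which is $P_i(k)$-equivariant. Take a reduced word of $y$ beginning with $s_i$, with Demazure variety $Z=P_i\times^IZ'$, where $Z'$ belongs to the remaining word, a reduced word of $y'$. By (F2) for $y'$, $E$ is identified with the open subset $P_i\times^I\pi'^{-1}(C(y'))$ of $Z$. It contains $\pi^{-1}(C(y))$, the locus where no $p_j$ lies in $I$. So $m$ is an isomorphism over the open set $C(y)\subset O$. The $P_i(k)$-translates of $C(y)$ cover $O$, so $m$ is an isomorphism. Hence $O$ is smooth. The tangent space $T_{y'}O$ has weight $-\alpha_i$ (from $P_i/I$ at $1$) and the weights $\mathrm{Inv}(y')$ (from $C(y')$).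

**Step (iv): the curve is a fixed locus.** Let $S'=(\ker\alpha_i)^\circ_{\rm red}$, a torus. A character is trivial on $S'$ iff it is proportional to $\alpha_i$. By (F3), $O^{S'}$ is smooth. Its tangent space at $y'$ is the part of $T_{y'}O$ of weights proportional to $\alpha_i$, which is the line of weight $-\alpha_i$, since $\alpha_i\notin\mathrm{Inv}(y')$ and by Step 4 of Section 4. By Lemma 1, $C(y')^{S'}=\{y'\}$ and $C(y)^{S'}=L_{y,\alpha_i}$. Let $D$ be the component of $O^{S'}$ through $y'$, a smooth curve closed in $O$. Then $\emptyset\ne D\setminus\{y'\}\subset L_{y,\alpha_i}$, so $D\subset\overline{L_{y,\alpha_i}}=C'$, and $y'\in C'$. Now $C'\cap O$ is an irreducible closed curve in $O$ containing $D$, so $C'\cap O=D$. Since $y'\in C'$ and $y'\notin C(y)\supset L_{y,\alpha_i}$, we get $q'=y'$. So $C'\subset O$, and $C'=D$ is smooth with tangent weight $-\alpha_i$ at $y'$.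

Translating back by $\dot v$: $q=vy'=vs_iv^{-1}z=s_\beta z$, the curve $C$ is smooth and complete and contains $\mathbb A^1$ as an open subset, so $C\cong\mathbb P^1$, and the tangent weight at $q$ is $v(-\alpha_i)=-\beta$. $\square$

For $\alpha\in\Phi^+_{\rm af}$ we have $s_\alpha^{-1}\alpha=-\alpha$, so $\alpha\in\mathrm{Inv}(s_\alpha)$. Put $C_\alpha=\overline{L_{s_\alpha,\alpha}}$. By Lemma 2 it is a smooth curve through $s_\alpha$ and $s_\alpha s_\alpha=1$, that is $e$, with tangent weight $-\alpha$ at $e$ and $\alpha$ at $s_\alpha$.

**Lemma 3.** (a) Every closed irreducible $\mathbb T$-stable curve $C\ni e$ in a Schubert variety $X(w')$, $w'\in W_{\rm af}$, is $C_\alpha$ for a unique $\alpha\in\Phi^+_{\rm af}$. (b) For $w\in W_{\rm af}$, $C_\alpha\subset X(w)$ iff $s_\alpha\le w$.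

*Proof.* (a) $X(w')^{\mathbb T}$ is finite, so $C$ has a dense one-dimensional orbit. It lies in some cell $C(z)$, as cells are $\mathbb T$-stable, and is an axis minus the origin. So $C=\overline{L_{z,\beta}}$ for some $\beta\in\mathrm{Inv}(z)$, with fixed points $z$ and $s_\beta z$. Since $\mathrm{Inv}(z)\neq\emptyset$, $z\ne1$. So $s_\beta z=1$, $z=s_\beta$, and $C=C_\beta$. Uniqueness holds because $C_\alpha$ has tangent weight $-\alpha$ at $e$. (b) If $s_\alpha\le w$, then $C(s_\alpha)\subset X(w)$, so $C_\alpha\subset X(w)$. The converse holds since $s_\alpha\in C_\alpha$. $\square$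

## 7. A neighbourhood of $e$ contracted to $e$

We want an affine neighbourhood of $e$ whose coordinate ring is positively graded, so that graded Nakayama applies. This is where normality (F1) is used. For $X(s_i)\cong\mathbb P^1$ the neighbourhood will be $\mathbb P^1\setminus\{s_i\}$, contracted to $e$ by $\lambda(c)$ as $c\to\infty$.

**Lemma 4.** Let $w'\in W_{\rm af}$. There is a $\mathbb T$-stable affine open neighbourhood $U$ of $e$ in $X(w')$ with $U^{\mathbb T}=\{e\}$, such that $k[U]$ is $\mathbb N$-graded by $\lambda$-weight with degree-$0$ part $k$. The same then holds for $U\cap Y$, for any closed irreducible $\mathbb T$-stable (reduced) $Y\subset X(w')$ containing $e$.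

*Proof.* By (F1) and (F4) embed $X=X(w')$ equivariantly in some $\mathbb P(V)$, $V$ a $\mathbb T$-module spanned by the cone over $X$. Let $V=\bigoplus_mV_m$ be the $\lambda$-grading and $V_{\max}$ the top piece. Some point of $X$ has nonzero $V_{\max}$-component, and its limit under $\lambda(c)$, $c\to\infty$, lies in $X\cap\mathbb P(V_{\max})$. So this set is nonempty. It consists of $\lambda$-fixed points, hence of some $x\le w'$. Suppose it contains $x\neq e$. Choose $y\in C(x)\setminus\{x\}$. By Lemma 1, $\lim_{c\to0}\lambda(c)y=x\in\mathbb P(V_{\max})$. This limit is given by the lowest nonzero component of $y$, which therefore lies in $V_{\max}$. So $y\in\mathbb P(V_{\max})$ is $\lambda$-fixed, contrary to Lemma 1. Hence $X\cap\mathbb P(V_{\max})=\{e\}$.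

Since $V_{\max}^*$ is spanned by $\mathbb T$-eigenforms, there is a $\mathbb T$-eigenform $\ell\in V^*$ vanishing on $V_m$ for $m<\max$ with $\ell(e)\ne0$. Put $U=X\cap\{\ell\neq0\}$, affine, open and $\mathbb T$-stable. For $y\in U$ the limit $\lim_{c\to\infty}\lambda(c)y$ lies in $X\cap\mathbb P(V_{\max})$, so it is $e$; hence $U^{\mathbb T}=\{e\}$. The ring $k[U]$ is generated by the $h/\ell$ with $h\in V_m^*$. These are multiplied by $c^{m-\max}$ under $y\mapsto\lambda(c)y$, so they have $\lambda$-weight $\max-m\ge0$. A function of weight $0$ satisfies $f(y)=f(\lambda(c)y)=f(e)$ by letting $c\to\infty$, so it is constant. The last claim follows by passing to the quotient $k[U\cap Y]$ of $k[U]$. $\square$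

## 8. Coordinates on the curves give a finite map to affine space

Let $Y\subset X(w')$, $w'\in W_{\rm af}$, be closed, irreducible, reduced and $\mathbb T$-stable with $e\in Y$. Put $n=\dim Y$, $U_Y=U\cap Y$, $A=k[U_Y]$ and
$$R_Y=\{\alpha\in\Phi^+_{\rm af}:C_\alpha\subset Y\},$$
a finite set, as it is contained in $\{\alpha:s_\alpha\le w'\}$. The case to keep in mind is $Y=X(w)$; other $Y$ are needed only for Theorem B.

**Construction of $f$.** For $\alpha\in R_Y$, $C_\alpha\cap U_Y$ is an open $\mathbb T$-stable subset of $C_\alpha$ that contains $e$ but not the fixed point $s_\alpha$, since $U^{\mathbb T}=\{e\}$. So it is $C_\alpha\setminus\{s_\alpha\}\cong\mathbb A^1$, closed in $U_Y$. Its tangent weight at $e$ is $-\alpha$, so it has a coordinate $t_\alpha$ of weight $\alpha$. The surjection $A\to k[t_\alpha]$ is $\mathbb T$-equivariant, and $\mathbb T$-modules are sums of weight spaces. So there is $f_\alpha\in A$ of weight $\alpha$ with $f_\alpha|_{C_\alpha}=t_\alpha$. Put $B=k[x_\alpha:\alpha\in R_Y]$, with $x_\alpha$ of weight $\alpha$, and $B\to A$, $x_\alpha\mapsto f_\alpha$. By (5) each $x_\alpha$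 has positive $\lambda$-degree.

**Proposition 5.** (a) $A$ is a finite $B$-module; hence $|R_Y|\ge n$.

(b) Suppose $|R_Y|=n$. Then $f=(f_\alpha):U_Y\to\mathbb V:=\operatorname{Spec}B=\bigoplus_{\alpha\in R_Y}k_{-\alpha}$ is finite and surjective. Let $d=[\operatorname{Frac}A:\operatorname{Frac}B]\ge1$. If $d=1$, then $f$ is an isomorphism and $Y$ is smooth at $e$.

(c) If $Y$ is smooth at $e$, then $|R_Y|=n$ and $d=1$.

*Proof.* **(a)** The point is that the common zero set of the $f_\alpha$ is $\{e\}$; otherwise it would contain a $\mathbb T$-stable curve through $e$, and there is none left. Let $A'$ be the reduced quotient of $A/(f_\alpha)_\alpha$, $\mathbb N$-graded with $A'_0=k$. Suppose $A'\neq k$. Then $A'_+$ is nonzero and not nilpotent, so $\operatorname{Proj}A'$ is a nonempty projective scheme with $\mathbb T$-action. By Borel's fixed point theorem it has a $\mathbb T$-fixed closed point. This is a $\mathbb T$-stable homogeneous prime of $A'$ of coheight $1$, contained in $A'_+$. So we get an irreducible closed $\mathbb T$-stable curve in $U_Y$ through $e$ on which all $f_\alpha$ vanish. Its closure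 is closed in $Y$, so by Lemma 3(a) it is some $C_\alpha\subset Y$, and $\alpha\in R_Y$. But $f_\alpha|_{C_\alpha}=t_\alpha\neq0$, a contradiction. So $A'=k$, the positive part of the finitely generated algebra $A/(f_\alpha)_\alpha$ is nilpotent, and this algebra is finite-dimensional. By graded Nakayama $A$ is a finite $B$-module. Hence $n=\dim A\le\dim B=|R_Y|$.

**(b)** The image of $B\to A$ is a quotient domain of $B$ of dimension $\dim A=n=\dim B$, so $B\to A$ is injective. A finite injective map of domains gives a finite surjective $f$. If $d=1$, then $A$ is integral over $B$ and contained in $\operatorname{Frac}B$. Since $B$ is normal, $A=B$.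

**(c)** The curves $C_\alpha$, $\alpha\in R_Y$, are smooth at $e$, and their tangent lines in $T_eY$ have pairwise distinct weights $-\alpha$. So $|R_Y|\le\dim T_eY=n$. By (a) equality holds and $T_eY=\bigoplus_\alpha k_{-\alpha}$. Let $\mathfrak m=A_+$ be the maximal ideal of $e$. The class of $f_\alpha$ in $\mathfrak m/\mathfrak m^2$ has weight $\alpha$ and is nonzero on the tangent line of $C_\alpha$, so it spans the weight space dual to $k_{-\alpha}$. Hence the $f_\alpha$ form a basis of $\mathfrak m/\mathfrak m^2$. By graded Nakayama $B\to A$ is surjective, and as both are domains of dimension $n$ it is an isomorphism. So $d=1$. $\square$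

In the example of Section 3, $\mathcal N\times\mathbb A^1$ (the factor $\mathbb A^1$ from $P_1/I$) is a neighbourhood of $e$ in $X(s_1s_0s_1)$, and the coordinates of weights $\alpha_0,\alpha_0+2\alpha_1,\alpha_1$ give a map to $\mathbb A^3$ of degree $2$.

## 9. The degree computed by localization

**Lemma 6.** Let $Z$ be a smooth irreducible projective $\mathbb T$-variety of dimension $n$ with finitely many $\mathbb T$-fixed points, all isolated, with tangent weights $\tau_j(q)$ at $q$. Let $M\subset Z$ be open and $\mathbb T$-stable, $\mathbb V$ a $\mathbb T$-module with nonzero weights $\nu_1,\dots,\nu_n$, and $g:M\to\mathbb V$ a proper surjective $\mathbb T$-morphism of finite degree $d$. Then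
$$\sum_{q\in M^{\mathbb T}}\prod_j\tau_j(q)^{-1}=d\prod_i\nu_i^{-1}.$$

*Proof.* Restrict (F5) to the open subset $M$ by flat pull-back. The terms with $q\notin M$ vanish, so $[M]=\sum_{q\in M^{\mathbb T}}\prod_j\tau_j(q)^{-1}\,i_{q*}[q]$ in the localized $A_*^{\mathbb T}(M)$. Apply the proper push-forward $g_*$. We have $g_*[M]=d[\mathbb V]$, where $d$ is the full degree of the extension of function fields, separable or not. For $q\in M^{\mathbb T}$, $g(q)\in\mathbb V^{\mathbb T}=\{0\}$, so $g_*i_{q*}[q]=i_{0*}[0]=\prod_i\nu_i\cdot[\mathbb V]$. Therefore
$$d\,[\mathbb V]=\Big(\sum_{q\in M^{\mathbb T}}\prod_j\tau_j(q)^{-1}\Big)\prod_i\nu_i\cdot[\mathbb V].$$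
By homotopy invariance $A_*^{\mathbb T}(\mathbb V)$ is free on $[\mathbb V]$ over $\operatorname{Sym}(X^*(\mathbb T)_{\mathbb Q})$, so the coefficients agree. $\square$

**Example.** Let $\mathbb T$ act on $M=\mathbb A^1\subset Z=\mathbb P^1$ with tangent weight $\tau\ne0$ at $0$, and let $g(y)=y^d$, onto the line of weight $d\tau$. The formula reads $\tau^{-1}=d\,(d\tau)^{-1}$, also when $d=p$ and $g$ is purely inseparable.

**Proposition 7.** Let $w\in W_{\rm af}$ and suppose $R:=\{\alpha\in\Phi^+_{\rm af}:s_\alpha\le w\}$ has $l(w)$ elements. Let $d$ be the degree in Proposition 5(b) for $Y=X(w)$. Then, as fractions in characters of $\mathbb T$,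
$$e_1X(w)=d\prod_{\alpha\in R}\alpha^{-1}.$$

*Proof.* By Lemma 3(b), $R_Y=R$, so $|R_Y|=l(w)=\dim Y$ and Proposition 5(b) applies. Put $l=l(w)$. The variety $X(w)$ itself may be singular, so we apply Lemma 6 on its Demazure variety $\pi:Z\to X(w)$. Let $M=\pi^{-1}(U_Y)$ and $g=f\circ\pi:M\to\mathbb V$. Since $\pi$ is proper, surjective and birational and $f$ is finite surjective of degree $d$, $g$ is proper and surjective of degree $d$. The weights of $\mathbb V$ are $-\alpha$, $\alpha\in R$. Because $U_Y^{\mathbb T}=\{e\}$, $M^{\mathbb T}$ consists of the $[\varepsilon_1,\dots,\varepsilon_l]$ with $\varepsilon_1\cdots\varepsilon_l=1$ in $W_{\rm af}$. By (6), Lemma 6 reads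
$$(-1)^l\sum_{\varepsilon_1\cdots\varepsilon_l=1}\ \prod_j\big(\varepsilon_1\cdots\varepsilon_j(\alpha_j)\big)^{-1}=(-1)^l\,d\prod_{\alpha\in R}\alpha^{-1},$$
and the sum on the left is $e_1X(w)$ by (1). $\square$

## 10. Degree one: proof of Theorem A

**Step 1: the number of curves.** Suppose (2) holds. By (1), $e_1X(w)$ is a sum of homogeneous terms of degree $-l(w)$. It is nonzero, being equal to the right side of (2). Comparing degrees, $|\{\alpha:s_\alpha\le w\}|=l(w)$.

**Step 2: the degree.** Equation (2) also holds after passing to characters of $\mathbb T$. By Step 1, Proposition 7 applies, and gives $d\prod\alpha^{-1}=\prod\alpha^{-1}$. This is an identity in a field of characteristic $0$, so $d=1$.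

**Step 3: smoothness at $e$, then everywhere.** By Proposition 5(b), $X(w)$ is smooth at $e$. The singular locus of $X(w)$ is closed and $I$-stable. If it were nonempty, it would contain some cell $C(z)$, $z\le w$, hence $X(z)$, hence $e$, because $1\le z$. This is a contradiction. So $X(w)$ is smooth. $\blacksquare$

## 11. The criterion at every point $x\le w$

We prove Theorem B by moving $x$ to $e$. Let $x\le w$ in $W_{\rm af}$ and $Y=\dot x^{-1}X(w)$.

**Step 1: the results of Section 8 apply to $Y$.** $Y$ is closed and irreducible, it contains $e=\dot x^{-1}x$, and it is $\mathbb T$-stable because $\dot x$ normalizes $\mathbb T$. By the product rule its points lie in the cells $C(uy)$ with $u\le x^{-1}$ and $y\le w$, which are finitely many, all with $uy\in W_{\rm af}$. So $Y$ lies in a finite union of Schubert varieties $X(w_i)$, $w_i\in W_{\rm af}$, and being irreducible in one of them. Section 8 applies with $n=l(w)$.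

**Step 2: $R_Y$ is in bijection with $R(x,w)$.** For $\alpha\in\Phi_{\rm af}^+$ let $\beta$ be the positive one of $\pm x\alpha$; the map $\alpha\mapsto\beta$ is a bijection of $\Phi_{\rm af}^+$. The curve $\dot xC_\alpha\cong\mathbb P^1$ is $\mathbb T$-stable, its fixed points are $x$ and $xs_\alpha=s_\beta x$, and its tangent weights are $-x\alpha$ at $x$ and $x\alpha$ at $s_\beta x$. Let $z$ be the fixed point where the tangent weight is $\beta$. As $\langle\beta,\lambda\rangle>0$, $\lambda(c)$ contracts the complement of the other fixed point to $z$ as $c\to0$. By Lemma 1 this complement lies in $C(z)$, so $\dot xC_\alpha=\overline{L_{z,\beta}}$. If both fixed points are $\le w$, then $C(z)\subset X(w)$ and $\dot xC_\alpha\subset X(w)$; the converse is clear. As $x\le w$, we get $\dot xC_\alpha\subset X(w)$ iff $s_\beta x\le w$. So $\alpha\mapsto\beta$ restricts to a bijection $R_Y\to R(x,w)$. Part (1) of Theorem B is now Proposition 5(a).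

**Step 3: the formula in characters.** Suppose $|R(x,w)|=l(w)$. Put $U_x=\dot xU_Y$, an affine open neighbourhood of $x$ in $X(w)$ with $U_x^{\mathbb T}=\{x\}$. By Proposition 5(b),
$$f\circ\dot x^{-1}:\ U_x\to\bigoplus_{\alpha\in R_Y}k_{-x\alpha}$$
is $\mathbb T$-equivariant, finite and surjective. Let $d=d(x,w)$ be its degree, which is the degree $d$ of Proposition 5 for $Y$. Compose with $\pi:\pi^{-1}(U_x)\to U_x$. The fixed points of $\pi^{-1}(U_x)\subset Z$ are those with $\varepsilon_1\cdots\varepsilon_l=x$. By (6), Lemma 6 gives
$$(-1)^{l(w)}e_xX(w)=d\prod_{\alpha\in R_Y}(-x\alpha)^{-1}.$$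
Here $-x\alpha=+\beta$ exactly when $x\alpha<0$, that is when $x^{-1}\beta=-\alpha<0$, that is for $\beta\in\mathrm{Inv}(x)$; otherwise $-x\alpha=-\beta$. All $l(x)$ elements of $\mathrm{Inv}(x)$ lie in $R(x,w)$, because $s_\beta x<x\le w$ for them. So the right side is $(-1)^{l(w)-l(x)}d\prod_{\beta\in R(x,w)}\beta^{-1}$, and
$$e_xX(w)=(-1)^{l(x)}\,d\prod_{\beta\in R(x,w)}\beta^{-1}\quad\text{as fractions in characters of }\mathbb T. \tag{7}$$

**Step 4: the formula in $Q$.** If there is one affine Dynkin component, the map to characters is injective and (7) holds in $Q$. In general write $W_{\rm af}=\prod_iW_i$, $x=(x_i)$, $w=(w_i)$. Concatenating reduced words, $e_xX(w)=\prod_ie_{x_i}X(w_i)$, because letters of one component act trivially on the roots of another. Also $R(x,w)$ is the disjoint union of the sets $R_i$ of positive roots $\beta$ of the $i$-th component with $s_\beta x_i\le w_i$. Regard $x_i\le w_i$ as elements of $W_{\rm af}$; then $R(x_i,w_i)=R_i$, since for $\beta$ in another component $s_\beta x_i\not\le w_i$. By part (1), $|R_i|\ge l(w_i)$, so $|R(x,w)|=l(w)=\sum_il(w_i)$ forces $|R_i|=l(w_i)$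 for all $i$. Formula (7) for the pair $(x_i,w_i)$ involves only roots of the $i$-th component, where the map to characters is injective, so it holds in $Q$. Multiplying these formulas,
$$e_xX(w)=(-1)^{l(x)}\prod_id(x_i,w_i)\prod_{\beta\in R(x,w)}\beta^{-1}\quad\text{in }Q.$$
Passing to characters and comparing with (7) gives $\prod_id(x_i,w_i)=d$. This is part (2).

**Step 5: the equivalences.** Suppose $e_xX(w)=(-1)^{l(x)}\prod_{\beta\in R(x,w)}\beta^{-1}$. Both sides are nonzero and homogeneous, of degrees $-l(w)$ and $-|R(x,w)|$. So $|R(x,w)|=l(w)$, and (2) gives $d=1$. Conversely, $|R(x,w)|=l(w)$ and $d=1$ give this equality by (2). By Proposition 5(b),(c) applied to $Y$, and Step 2, the condition "$|R(x,w)|=l(w)$ and $d=1$" is equivalent to smoothness of $Y$ at $e$, that is of $X(w)$ at $x$. This is part (3). The equality in (3) is purely combinatorial, and the singular locus is a union of cells $C(x)$, which gives the last assertion. $\blacksquare$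

**Proof of Corollary C.** The map $\mathrm{Fl}\to LG/L^+P_J$ is étale-locally trivial with smooth connected fibre $P_J/I$. The preimage of $\overline{IwP_J/P_J}$ is closed, reduced and irreducible. Over $IwP_J/P_J$ it is $\bigcup_{v\in W_J}C(wv)$, in which $C(w)$ is the open cell, as $w$ is longest in $wW_J$. So the preimage is $X(w)$, and $\overline{IwP_J/P_J}$ is smooth iff $X(w)$ is. By Step 3 of Section 10, $X(w)$ is smooth iff it is smooth at $e$. Since $R(1,w)=\{\alpha:s_\alpha\le w\}$, Theorem B(3) at $x=1$ says that this holds iff $e_1X(w)=\prod_{s_\alpha\le w}\alpha^{-1}$. $\blacksquare$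

**Example (the integer $d$ cannot be dropped).** For $SL_2$ and $w=s_1s_0s_1$ we have $|R(1,w)|=3=l(w)$, and (3) shows $d(1,w)=2$. By Theorem B(3), $X(w)$ is singular at $e$ in every characteristic $p$, including $p=2$, where the map $(x,y,z)\mapsto(y,z)$ on $\mathcal N$ is a bijection of degree $2$.
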